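# Profinite groups whose commutators are covered by countably many abelian subgroups

## The guess that $G''$ is finite, and four small tests

Let $G$ be a profinite group and write $[x,y]=x^{-1}y^{-1}xy$. The commutator subgroup $G'$ is the closed subgroup generated by all commutators, and $G''=(G')'$. We say that the commutators of $G$ are covered by a family of subgroups if every $[x,y]$, with $x,y\in G$, lies in at least one member of the family.

The question, taken from Pavel Shumyatsky, "On profinite groups with commutators covered by nilpotent subgroups", arXiv:1501.02734 (2015), is this. Suppose that the commutators of $G$ are covered by countably many abelian subgroups. Must $G''$ be finite?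

The first guess is yes. Two known facts accompany the problem. First, the whole group $G$ is covered by countably many abelian subgroups if and only if $G'$ is finite. If we cover only commutators instead of elements, it is natural to lose one derived step and to expect $G''$ finite, that is, $G'$ finite-by-abelian. Second, the set of commutators is covered by countably many nilpotent subgroups if and only if $G'$ is finite-by-nilpotent, if and only if $Z_m(G')$ is open in $G'$ for some positive integer $m$. Again "nilpotent" suggests "abelian" by analogy. We shall use neither fact in any proof. Let us test the guess.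

*$G'$ abelian.* The single abelian subgroup $G'$ covers all commutators, and $G''=1$.

*$G'$ finite.* The finitely many cyclic groups $\langle c\rangle$, with $c$ a commutator, cover, and $G''$ is finite.

*$G$ nilpotent of class at most $3$.* Here $G''=[\gamma_2(G),\gamma_2(G)]\le\gamma_4(G)=1$. So among nilpotent groups the guess is safe up to class $3$, and class $4$ is the first place where it could fail.

*$G=\prod_{\mathbb N}S_4$.* Here $G'=\prod A_4$, and $G''$ is an infinite product of four-groups. So the covering hypothesis had better fail, and it does. Every element of $A_4$ is a commutator in $S_4$: the element $[(12),(13)]=((12)(13))^2$ is a $3$-cycle, and all $3$-cycles are conjugate in $S_4$; if $v$ is a double transposition and $t$ a $3$-cycle, then $[v,t]=vv^t$ is the double transposition different from $v$ and $v^t$, and all three arise. Working coordinatewise, every element of $\prod A_4$ is a commutator of $G$. If countably many abelian subgroups covered it, so would their closures, which are abelian. By Baire's theorem one of them, $B$,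 would contain a coset $aW$, where $W$ is the subgroup of elements with trivial first $k$ coordinates. Then $B\ge W$, and $W$ is not abelian.

All four tests agree with the guess. Nevertheless it is false, and the first failure does occur in class $4$. We shall see why, build a counterexample, characterize the covering property exactly, and then determine how much of the guess survives.

**Conventions.** Generated subgroups, and $[U,V]$, are closed; $[U,V,W]=[[U,V],W]$; $a^b=b^{-1}ab$. For $x\in G$ and $N\le G$, $[N,x]$ is the closed subgroup generated by all $[n,x]$, $n\in N$. We use constantly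
$$[xy,z]=[x,z]^y[y,z],\qquad [x,yz]=[x,z][x,y]^z,\qquad a^b=a[a,b]. \tag{1}$$

**Textbook facts.** The open normal subgroups of a profinite group form a base of neighborhoods of $1$ and have finite index. A closed subgroup of finite index is open. Centralizers and normalizers of closed subgroups are closed, and the closure of an abelian subgroup is abelian. Baire: a nonempty compact Hausdorff space is not a countable union of closed sets with empty interior. Schur: if $|\Gamma:Z(\Gamma)|<\infty$, then $\Gamma'$ is finite. Baer: if $|\Gamma:Z_i(\Gamma)|<\infty$, then $\gamma_{i+1}(\Gamma)$ is finite. (For profinite $\Gamma$, the closed version of $\gamma_{i+1}$ is the closure of the abstract one, so if the abstract one is finite the two agree.) An abelian profinite group is the product of its pro-$p$ components; each of these is a $\mathbb Z_p$-module, and continuous homomorphisms respect both structures. For a finite $p$-group $P$, the augmentation ideal of $\mathbb F_p[P]$ is nilpotent.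

## Baire category, and the alternating form it leaves over

The first tool anyone would reach for is Baire category, and it is the right one. Assume that closed abelian subgroups $A_1,A_2,\dots$ cover the commutators of $G$.

**Lemma 1.** Given $g_1,\dots,g_r\in G$ and $U$ open normal in $G$, there are $x_i\in g_iU$ and an open normal subgroup $N\le U$ such that for all $i<j$ the set $[x_iN,x_jN]=\{[s,t]:s\in x_iN,\ t\in x_jN\}$ lies in an abelian subgroup. (The $g_i$ need not be distinct.)

*Proof.* Take one pair $i<j$. The compact space $g_iU\times g_jU$ is the union of the closed sets $\{(s,t):[s,t]\in A_l\}$. By Baire one of these has interior, so it contains some $x_iN\times x_jN$ with $x_i\in g_iU$, $x_j\in g_jU$ and $N\le U$ open normal. Now treat the pairs one after another, each time replacing $U$ by the new $N$ and every coset by a subcoset of the new $N$. Properties already obtained survive shrinking. $\square$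

**Lemma 2.** If $N$ is open normal and $[xN,yN]$ lies in an abelian subgroup, then the closed subgroup $B$ generated by $[xN,yN]$ is abelian and contains $[x,y]$, $[N,x]$, $[N,y]$ and $[N,N]$.

*Proof.* $B$ is abelian, since the closure of an abelian group is abelian. Conjugation by elements of $N$ maps $xN$ to itself and $yN$ to itself, so $N$ normalizes $B$. Let $m,n\in N$. In $[xm,yn]=[xm,n][xm,y]^n$ the left side and the last factor lie in $B$, so $[xm,n]\in B$; with $m=1$ this gives $[x,n]\in B$. From $[xm,n]=[x,n]^m[m,n]$ we get $[m,n]\in B$. From $[xm,yn]=[x,yn]^m[m,yn]$ we get $[m,yn]\in B$, and with $n=1$, $[m,y]\in B$. $\square$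

Let us see what this yields when $G=M\rtimes Q$, with $Q$ finite and $M$ an abelian profinite group. We write $M$ additively as a right $Q$-module, $m^x=mx$, so that $[m,x]=m(x-1)$. Take $x,y\in Q$ and apply Lemma 1 with $U=M$. We get $x_1=xm_0$, $y_1=yn_0$ with $m_0,n_0\in M$, and an open normal $N\le M$, such that (Lemma 2) $[x_1,y_1]$ centralizes $[N,x_1]$. As $M$ is abelian, $[n,xm_0]=[n,m_0][n,x]^{m_0}=[n,x]$. Also $[x_1,y_1]\in[x,y]M$ acts on $M$ as $[x,y]$ does. Intersecting the groups $N$ over the finitely many pairs $(x,y)$, we find one open $N$ with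
$$N(x-1)([x,y]-1)=0\qquad\text{for all }x,y\in Q. \tag{2}$$

To control $G''$ we would like $N(z-1)([x,y]-1)=0$ with an unrelated $z$. The obvious way to separate a repeated variable is to polarize: put $xz$ in place of $x$ and expand. Here is what this gives in a clean special case. For units $x,y$ of any ring,
$$[x,y]-1=x^{-1}y^{-1}(xy-yx)=x^{-1}y^{-1}\big((x-1)(y-1)-(y-1)(x-1)\big). \tag{3}$$
Suppose that $Q\le 1+J$, where $J$ is a two-sided ideal of a ring acting on $M$ on the right and $J^4=0$, and suppose that (2) holds with $N=M$. For $m\in M$ and $x,y,z\in Q$ put $u=x-1$, $v=y-1$, $w=z-1$. By (3) and $J^4=0$,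
$$F_m(z;x,y):=m(z-1)([x,y]-1)=m\,w(uv-vu), \tag{4}$$
which depends only on $w,u,v$ modulo $J^2$. As $xx'-1\equiv(x-1)+(x'-1)$ modulo $J^2$, the function $F_m$ is additive in each of its three arguments. It vanishes when $x=y$, and by (2) when $z=x$; by (2) again it vanishes when $z=y$, because $[x,y]=[y,x]^{-1}$. So $F_m$ is an alternating trilinear function. Polarization gives exactly the sign change $F_m(z;x,y)=-F_m(x;z,y)$, and nothing more.

How does $F_m$ determine $G''$? Put $L=[M,G]=\sum_zM(z-1)$. Modulo $L$ the group $M$ is central, so $G'=LQ'$. By (3), $Q'\le1+J^2$, so $Q''\le 1+J^4=1$. Modulo $[L,Q']$ the group $LQ'$ is abelian, hence $G''=[L,Q']$. For $l\in L\subseteq MJ$ and $c,d\in Q'$ we have $l(cd-1)=l(c-1)+l(d-1)+l(c-1)(d-1)$, and the last term lies in $MJ^5=0$. So $G''$ is generated by the values $F_m(z;x,y)$.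

If $Q$ is generated by two elements, an alternating trilinear function vanishes (expand on the two generators; some generator is repeated), and $G''=0$. With three generators the argument stops, because there is a nonzero alternating trilinear form on a three-dimensional space: the determinant. This is not a defect of the method. We now build a group in which $F_m$ is the determinant.

## A determinant inside a truncated tensor algebra

**Theorem 1.** For every prime $p$ there is a pro-$p$ group $G$ (virtually abelian, nilpotent of class $\le4$) whose commutators are covered by finitely many abelian subgroups, while $G''$ is infinite.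

**Step 1: the algebra.** The purpose is to have an algebra with $J^4=0$ in which $w(uv-vu)$ is the determinant. Let $V=\mathbb F_p^3$ with basis $X_1,X_2,X_3$. Let $\lambda:V^{\otimes3}\to\mathbb F_p$ be the linear map with $\lambda(X_i\otimes X_j\otimes X_k)=\varepsilon_{ijk}$ (the Levi-Civita symbol) if $j<k$, and $0$ if $j\ge k$. Then
$$\lambda\big(u\otimes(v\otimes w-w\otimes v)\big)=\det(u,v,w)\qquad(u,v,w\in V). \tag{5}$$
Both sides are trilinear, so it is enough to take $u=X_i$, $v=X_j$, $w=X_k$. If $j<k$ the left side is $\varepsilon_{ijk}-0$. If $j>k$ it is $0-\varepsilon_{ikj}=\varepsilon_{ijk}$. If $j=k$ both sides are $0$.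

In the tensor algebra $T(V)$ the subspace $\ker\lambda\oplus T^{\ge4}(V)$ is a two-sided ideal, because multiplying $\ker\lambda\subseteq V^{\otimes3}$ by anything of positive degree lands in degree at least $4$. Let $A=T(V)/(\ker\lambda\oplus T^{\ge4}(V))$. This is a finite graded algebra with $A_0=\mathbb F_p$, $A_1=V$, $A_2=V^{\otimes2}$ and $A_3=V^{\otimes3}/\ker\lambda\cong\mathbb F_p$ via $\lambda$. Concretely, if $\omega\in A_3$ is the element with $\lambda(\omega)=1$, then $X_1X_2X_3=\omega$, $X_2X_1X_3=-\omega$, $X_3X_1X_2=\omega$, and the other $24$ monomials of degree $3$ are zero. Let $J=A_1\oplus A_2\oplus A_3$; then $J^4=0$.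

**Step 2: the group.** The elements $x_i=1+X_i$ lie in the finite $p$-group $1+J$; put $Q=\langle x_1,x_2,x_3\rangle\le1+J$. Let $M=\prod_{\mathbb N}A$, a profinite right $A$-module, and let $G=M\rtimes Q$ with $m^x=mx$. Then $G$ is pro-$p$, and $M$ is an open abelian subgroup.

For the class put $G_i=MJ^{i-1}\rtimes\big(Q\cap(1+J^i)\big)$, $1\le i\le5$, with $J^0=A$. So $G_1=G$ and $G_5=1$. Each $G_i$ is normal: $MJ^{i-1}$ is $Q$-invariant, $Q\cap(1+J^i)$ is normal in $Q$, and for $x\in Q\cap(1+J^i)$, $n\in M$ we have $x^n=x[x,n]$ with $[x,n]\in M(x-1)\subseteq MJ^i$. Moreover $G_i/G_{i+1}$ is central in $G/G_{i+1}$, as we check on generators: for $m\in MJ^{i-1}$, $x\in Q\cap(1+J^i)$, $n\in M$, $y\in Q$ we have $[m,n]=1$, $[m,y]=m(y-1)\in MJ^i$, $[n,x]=n(x-1)\in MJ^i$, and $[x,y]\in1+J^{i+1}$ by (3). So $G$ has class at most $4$.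

**Step 3: the covering.** We show that for given $x,y\in Q$ all commutators $[xm,yn]$, $m,n\in M$, lie in one abelian subgroup; this gives at most $|Q|^2$ subgroups. Let $x=1+u$, $y=1+v$ with $u,v\in J$, let $c=[x,y]$ and $R=Mu+Mv$, a closed subgroup of $M$. It is normal in $M\langle x,y\rangle$, because $M$ is abelian and, for instance, $(mu)(1+v)=mu+(mu)v\in Mu+Mv$; the other cases are the same. Since $m(x-1)=mu$ and $m(y-1)=mv$, the group $M$ is central in $M\langle x,y\rangle$ modulo $R$. Hence $[xm,yn]\in cR$ for all $m,n\in M$.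

It remains to see that $c$ centralizes $R$. By (3), $c-1=x^{-1}y^{-1}(uv-vu)$, and $Rx^{-1}y^{-1}=R$, so
$$R(c-1)=Mu(uv-vu)+Mv(uv-vu).$$
As $J^4=0$, only the degree-one parts $u_1,v_1$ of $u,v$ matter. The element $u(uv-vu)$ of $A_3$ is the class of $u_1\otimes(u_1\otimes v_1-v_1\otimes u_1)$, on which $\lambda$ takes the value $\det(u_1,u_1,v_1)=0$; so it is zero. Likewise $v(uv-vu)=0$, because $\det(v_1,u_1,v_1)=0$. So $c$ centralizes the abelian group $R$, and $\langle c\rangle R$ is an abelian subgroup that contains $[xM,yM]$.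

**Step 4: $G''$ is infinite.** Let $m=(a_i\cdot1)_i\in M$ with arbitrary $a_i\in\mathbb F_p$. Both $[m,x_3]=mX_3$ and $c=[x_1,x_2]$ lie in $G'$, and by (3) and $J^4=0$
$$[[m,x_3],c]=mX_3(c-1)=mX_3(X_1X_2-X_2X_1)=(a_i\omega)_i .$$
Here we used that $X_3(X_1X_2-X_2X_1)$ has $\lambda$-value $\det(X_3,X_1,X_2)=1$. Since $\omega\ne0$, $G''$ contains infinitely many elements. $\blacksquare$

As $G''\le\gamma_4(G)$, the class of this $G$ is exactly $4$.

## An exact criterion for the covering property

In the split case Baire category gave (2). The next theorem says that the analogue of (2) for general $G$ is not only necessary but sufficient, and that "countably many" can always be improved to "finitely many".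

**Theorem 2.** For a profinite group $G$ the following are equivalent:

* (a) the commutators of $G$ are covered by countably many abelian subgroups;
* (b) they are covered by finitely many abelian subgroups;
* (c) there is an open normal subgroup $N$ with (i) $[N,G]$ abelian and (ii) $[x,y]$ centralizes $[N,x]$ for all $x,y\in G$.

For example, in the group of Theorem 1 the subgroup $N=M$ satisfies (c). Indeed $[M,G]\le M$ is abelian. For $x'=xm$, $y'=yn$ as in Step 3, $[M,x']=Mu\le R$ and $[x',y']\in cR$, which centralizes $R$.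

That (b) implies (a) is trivial. We begin with a lemma that lets us compute $[K,G]$ from generators.

**Lemma 3.** If $K$ is a closed normal subgroup of $G$ and $X$ topologically generates $G$, then $[K,G]$ is the closed subgroup $U$ generated by all $[k,g]$, $k\in K$, $g\in X$.

*Proof.* $U\le K$. For $u\in U$, $g\in X$ we have $u^g=u[u,g]\in U$, since $u\in K$. So $U^g\le U$. In each finite quotient of $G$ the images of $U$ and $U^g$ have the same order, hence coincide, and so $U^g=U$, both being closed. The normalizer of $U$ is closed and contains $X$, so $U\trianglelefteq G$. Modulo $U$ the set $X$ centralizes $K$, hence so does $G$, and $[K,G]\le U$. The reverse inclusion is clear. $\square$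

### From (c) to a finite cover

Let $N$ satisfy (i) and (ii) and put $L=[N,G]$.

**Step 1: the condition (iii), that $[x,y]$ centralizes $[N,N]$ for all $x,y\in G$.** It supplies the one commutation that (ii) does not mention. Let $m,n\in N$. By (ii) for the pair $(xn,y)$, the element $[m,xn]$ is centralized by $[xn,y]=[x,y]^n[n,y]$. Since $[m,xn]$ and $[n,y]$ lie in the abelian group $L$, the element $[m,xn]$ is centralized by $[x,y]^n$. By (ii) for $(x,y)$, conjugated by $n$, the element $[m,x]^n$ is centralized by $[x,y]^n$ too. As $[m,xn]=[m,n][m,x]^n$, so is $[m,n]$. Finally $[x,y]^n\in[x,y]L$ and $L$ centralizes $[m,n]\in L$, so $[x,y]$ centralizes $[m,n]$.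

**Step 2: the cover.** We show that $[xN,yN]$ lies in one abelian subgroup for each pair $x,y$. Let $R$ be generated by $[N,x],[N,y],[N,N]$. By Lemma 3 in the group $\langle x,y\rangle N$, we have $R=[N,\langle x,y\rangle N]$. So $N$ is central in $\langle x,y\rangle N$ modulo $R$, and $[xN,yN]\subseteq[x,y]R$. Now $R\le L$ is abelian. The element $[x,y]$ centralizes $[N,x]$ by (ii), $[N,y]$ by (ii) for $(y,x)$ (as $[x,y]=[y,x]^{-1}$), and $[N,N]$ by (iii). So $\langle[x,y]\rangle R$ is abelian and contains $[xN,yN]$. Taking $x,y$ over coset representatives, $|G:N|^2$ subgroups suffice, and (b) holds.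

### From a countable cover to (c)

Assume (a); we may take the covering subgroups closed, so Lemmas 1 and 2 apply. What Baire gives us is information about *some* representatives $x_i\in g_iU$, while (i) and (ii) speak about all elements. Passing from $x$ to $xk$ produces the error $[n,k]$ in $[n,xk]=[n,k][n,x]^k$. The two steps below control this error.

**Step A: there is an open normal $K$ with $[K,G]$ abelian.** This will give (i). Lemmas 1 and 2 with $g_1=g_2=1$, $U=G$ give an open normal $H$ with $H'$ abelian. If $H=G$, take $K=G$. Otherwise let $g_1,\dots,g_r$, $r\ge2$, represent $G/H$. Lemma 1 with $U=H$ gives $x_i\in g_iH$ and an open normal $S\le H$. By Lemma 2, for $i<j$ the groups $[S,x_i],[S,x_j],[S,S]$ lie in a common abelian subgroup. Put $Z=[S,S]$ and let $D$ be generated by $Z$ and all $[S,x_i]$. Any two of these generating subgroups commute, and each is abelian (here $r\ge2$ is used), so $D$ is abelian. Also $Z\le H'$. Let $h_1,\dots,h_t$ represent $H/S$.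

*Claim.* For each $i,j$ there is an open normal $N\le S$ such that $[n,x_i]$ and $[l,h_j]$ commute for all $n,l\in N$.

Write $x=x_i$, $h=h_j$. Lemmas 1 and 2, applied to $x,h$ and $U=S$, give $x'=xk$, $h'=hm$ with $k,m\in S$ and an open normal $N\le S$ such that $[N,x']$ and $[N,h']$ commute. For $n\in N$ we have $[n,xk]=[n,k][n,x]^k$, where $[n,k]\in Z$ and $[n,x]^k=[n,x][[n,x],k]\in[n,x]Z$, because $[n,x]\in S$. All these elements lie in the abelian group $D$, so $[n,x]=[n,x']z$ with $z\in Z$ and $[n,x']\in D$. In the same way, for $l\in N$, $[l,h]=[l,h']z'$ with $z'\in Z$ and $[l,h']\in H'$, working in the abelian group $H'$. Now $[n,x']$ commutes with $[l,h']$ by the choice of $N$, and with $z'$ because both are in $D$; and $z$ commutes with $[l,h']$ and $z'$ because all three are in $H'$. So $[n,x]$ and $[l,h]$ commute.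

Let $K$ be the intersection of these finitely many $N$. As $G$ is generated by the $x_i$, the $h_j$ and $S$, Lemma 3 says that $[K,G]$ is generated by the groups $[K,x_i]\le D$, $[K,h_j]\le H'$ and $[K,S]\le Z\le D\cap H'$. The first kind commute with each other inside $D$, the second kind inside $H'$, the first with the second by the claim, and $[K,S]$ with everything. So $[K,G]$ is abelian.

**Step B: there is an open normal $N\le K$ satisfying (i) and (ii).** Put $L_K=[K,G]$, an abelian group; $K/L_K$ is central in $G/L_K$. Fix $x,y\in G$ and let $c=[x,y]$, $C=C_{L_K}(c)$. For $k,l\in K$ we have $[xk,yl]\in cL_K$, and $L_K$ is abelian, so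
$$C_{L_K}([xk,yl])=C .$$
Likewise $c^k\in cL_K$, so $C^k=C$: the group $C$ is normalized by $K$.

We first measure the error terms. For $N\le K$ open normal in $G$ let $S(N)=\{m\in K:[n,m]\in C\text{ for all }n\in N\}$. This is a subgroup, because $[n,mm']=[n,m'][n,m]^{m'}$ and $[n,m^{-1}]=([n,m]^{-1})^{m^{-1}}$ and $K$ normalizes $C$. It increases as $N$ decreases.

Next we record what Baire gives: $(\ast)$ *for every $k_0\in K$ and every open normal $U\le K$ there are $k\in k_0U$ and an open normal $N\le U$ with $[N,xk]\le C$ and $[N,N]\le C$.* Indeed Lemmas 1 and 2, applied to $xk_0$, $y$ and $U$, give $xk\in xk_0U$, $yl\in yU$ and $N\le U$ such that $[xk,yl],[N,xk],[N,N]$ lie in one abelian group. The last two lie in $L_K$, hence in $C_{L_K}([xk,yl])=C$.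

Apply $(\ast)$ with $k_0=1$, $U=K$ to get $k_1,N_1$. Since $[N_1,N_1]\le C$, we have $N_1\le S(N_1)$. For each representative $r$ of $K/N_1$ apply $(\ast)$ with $k_0=k_1r$ and $U=N_1$. This gives $k=k_1m$ with $m\in rN_1$, and $N_r\le N_1$. For $n\in N_r$,
$$[n,xk_1m]=[n,m][n,xk_1]^m ,$$
where the left side is in $C$, and so is $[n,xk_1]^m$, as $N_r\le N_1$. Hence $[n,m]\in C$, that is, $m\in S(N_r)$. Put $N=\bigcap_rN_r$. The subgroup $S(N)$ contains $N_1$ and meets every coset of $N_1$ in $K$, so $S(N)=K$, which means $[N,K]\le C$.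

The error terms are now harmless. From $[n,xk_1]=[n,k_1][n,x]^{k_1}$ we get $[n,x]^{k_1}\in C$, so $[N,x]\le C$. From $[n,xk]=[n,k][n,x]^k$ we get $[N,xk]\le C=C_{L_K}([xk,yl])$ for all $k,l\in K$. So this $N$ satisfies (ii) for all pairs in $xK\times yK$. Intersect over the finitely many pairs of cosets of $K$ to obtain an $N$ satisfying (ii). Condition (i) holds as $N\le K$. This proves Theorem 2. $\blacksquare$

## What survives: $G''$ up to the subgroup $[N,G,G']$

**Theorem 3.** Suppose the conditions of Theorem 2 hold. Then there is an $N$ as in (c) such that, with $L=[N,G]$, $T=[L,G']=[N,G,G']$ and $e=\exp(G/G'N)$: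

1. $L$ has finite index in $G'$, and $T$ has finite index in $G''$; so $G''$ is finite if and only if $T$ is finite.
2. $T\le Z_2(G)$, and the Sylow pro-$p$ subgroup of $T$ lies in $Z(G)$ for every $p\ne3$. Also $[T,G']=1$.
3. $\gamma_3(G')$ is finite. (Class 2 is optimal: in Theorem 1, $\gamma_2(G')=G''$ is infinite.)
4. $T$ has finite exponent dividing $3e$. If $G/G'N$ can be generated by two elements, then $T=1$ and $G''$ is finite. (Three generators can be too many: in Theorem 1, $N=M$ satisfies (c) with $G/N=Q$ $3$-generated.)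
5. If $G$ is finitely generated, then $G''$ is finite.

Nothing here shows that the exceptional behavior allowed at $p=3$ actually occurs.

The plan is to imitate the toy computation of the second section: make $T$ into a target for expressions "$m(x-1)([z,y]-1)$", filter it by powers of an augmentation ideal, and study the leading terms as alternating forms. The determinant shows that forms in three arguments can survive. The point of the proof is that forms in four arguments survive only for $p=3$, and forms in five arguments never do.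

**Step 1: the choice of $N$.** We want $N\cap G'$ to commute with $[N,G]$. Let $N_0$ satisfy (i) and (ii), and let $L_0=[N_0,G]$. As $N_0/L_0$ is central of finite index in $G/L_0$, Schur's theorem gives $|G':L_0|<\infty$. So $L_0$ is open in $G'$, and there is an open normal $N\le N_0$ with $N\cap G'\le L_0$. Since (i) and (ii) pass to smaller subgroups, $N$ satisfies them, hence also (iii). With $L=[N,G]$, Schur's theorem gives $|G':L|<\infty$ again. Moreover

(iv) $N\cap G'$ centralizes $L$,

because both lie in the abelian group $L_0$. By (iii), $G'$ centralizes $[N,N]$.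

Let $T=[L,G']\le L$, $Q=G/N$ (a finite group, with $Q'=G'N/N$ and $Q/Q'=G/G'N$), $M=N/[N,N]$ (a profinite right $Q$-module by conjugation, written additively), and let $I$ be the augmentation ideal of $\mathbb Z[Q]$. Since $[N,N]\le L$ and $[n,g]$ becomes $n(g-1)$ in $M$, we have $\bar L:=L/[N,N]=\sum_gM(g-1)=MI\subseteq M$, a finite sum of closed subgroups.

**Step 2: $N$ acts trivially on $T$.** This makes $T$ a $Q$-module. Let $l\in L$, $c\in G'$, $w\in[N,N]$, $l'\in L$. As $L$ is abelian and $c$ centralizes $w$,
$$[lw,cl']=[lw,l'][lw,c]^{l'}=[lw,c]=[l,c]^w[w,c]=[l,c].$$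
For $n\in N$ we have $l^n\in l[N,N]$ and $c^n\in cL$, so $[l,c]^n=[l^n,c^n]=[l,c]$. We write $T$ additively.

**Step 3: the product $*$.** This turns commutators $[l,c]$ into a bilinear product. For $l\in\bar L$ and $c\in Q'$ put $l*(c-1)=[\tilde l,\tilde c]\in T$, where $\tilde l\in L$, $\tilde c\in G'$ are lifts. By Step 2 the result does not depend on $\tilde l$. It is additive in $l$, since $[ll',c]=[l,c]^{l'}[l',c]=[l,c][l',c]$. Two lifts of $c$ differ by some $s\in N\cap G'$, and $[l,cs]=[l,s][l,c]^s=[l,c]$ by (iv), since $[l,c]\in L$. The map $l\mapsto l*(c-1)$ is continuous.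

Let $\Delta$ be the augmentation ideal of $\mathbb Z[Q']$, which is free abelian on the elements $c-1$, $1\ne c\in Q'$, and let $I'=\Delta\,\mathbb Z[Q]$. It is the two-sided ideal of $\mathbb Z[Q]$ generated by all $c-1$ with $c\in Q'$, since $h(c-1)=(c^{h^{-1}}-1)h$. For fixed $l$ extend $l*(-)$ additively to $\Delta$. From $[l,cd]=[l,d][l,c]^d$ we have $l*(cd-1)=l*(d-1)+(l*(c-1))d$, which says $l*((c-1)d)=(l*(c-1))d$. So $l*(-)$ is right $\mathbb Z[Q']$-linear on $\Delta$. As $I'$ is the direct sum of the $\Delta t$, with $t$ over representatives of the cosets $Q't$ (that is, $I'=\Delta\otimes_{\mathbb Z[Q']}\mathbb Z[Q]$), it extends uniquely to a right $\mathbb Z[Q]$-linear map $l*(-):I'\to T$.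

Conjugating by a lift of $h\in Q$ gives $(l*(c-1))h=lh*(c^h-1)$. Since $(c-1)h=h(c^h-1)$, this reads $l*(h(c^h-1))=lh*(c^h-1)$. By right linearity in the second factor and additivity we obtain, for $a\in\mathbb Z[Q]$, $b\in I'$,
$$(la)*b=l*(ab),\qquad (l*b)a=l*(ba). \tag{6}$$
In words: $*$ behaves like a product of three associating factors. For $t\in T$ with image $\bar t\in\bar L$ and $d\in Q'$, both $t(d-1)$ and $\bar t*(d-1)$ are the commutator $[t,\tilde d]$; this agrees with (6).

Condition (ii) now reads
$$m(x-1)*([x,y]-1)=0=m(x-1)*([y,x]-1)\qquad(m\in M,\ x,y\in Q), \tag{7}$$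
the second form because $[y,x]=[x,y]^{-1}$ centralizes the same elements. We abbreviate
$$\tau_m(x;z,y)=m(x-1)*([z,y]-1).$$

*Example.* In Theorem 1 take $N_0=N=M$. This is allowed, since $G'=LQ'$ and $M\cap G'=L$. There $[N,N]=1$, $T\le M$, and $l*b$ is just the module product $lb$. So $\tau_m(x;z,y)=m(x-1)([z,y]-1)$ is the form (4).

**Step 4: generators.** We need to know which elements generate the groups below. The identity $cd-1=(c-1)d+(d-1)$ shows that $I'$ is generated as a right ideal by the elements $[z,y]-1$. Also $l*([z,y]-1)h=lh*([z^h,y^h]-1)$, and $I^{k+1}$ is spanned by products $(x_1-1)\cdots(x_{k+1}-1)$. So for any closed $Q$-submodule $M'\subseteq M$ the group $M'I^{k+1}*I'$ (generated by all $l*b$) is the finite sum of the groups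
$$M'(x_1-1)\cdots(x_{k+1}-1)*([z,y]-1),\qquad x_i,z,y\in Q.$$
Each of these is a continuous image of $M'$, so the sum is closed. It is a $Q$-submodule by (6). In particular $T=MI*I'$.

## Two identities and a filtration of $T$

**Lemma 4.** For all $m\in M$ and $x,y,z,h\in Q$:
$$m(x^h-1)*([x,y]-1)=0, \tag{8}$$
$$\tau_m(x;z,y)=\tau_m(z^{-1};x,y)\,z^y. \tag{9}$$

Identity (9) is the exact form of the polarization: up to higher-order corrections it says that exchanging $x$ and $z$ changes the sign.

*Proof.* For (8) let $S_x=\{c\in Q':m(x-1)*(c-1)=0\text{ for all }m\in M\}$. By $l*(cd-1)=(l*(c-1))d+l*(d-1)$ it is closed under products, so it is a subgroup of the finite group $Q'$. By (7) it contains all $[x,y]$. Hence it contains $[x,y]^g=[x,g]^{-1}[x,yg]$ for all $g$. Now $x^h-1=h^{-1}(x-1)h$ and $h([x,y]-1)=([x,y]^{h^{-1}}-1)h$, so by (6)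
$$m(x^h-1)*([x,y]-1)=\big(mh^{-1}(x-1)*([x,y]^{h^{-1}}-1)\big)h=0 .$$

For (9) we expand $0=m(xz-1)*([xz,y]-1)$, using $xz-1=(x-1)z+(z-1)$ and, since $[xz,y]=[x,y]^z[z,y]$, also $[xz,y]-1=([x,y]^z-1)[z,y]+([z,y]-1)$. The four terms are as follows.

* $m(x-1)z*([x,y]^z-1)[z,y]=m(x-1)*([x,y]-1)z[z,y]=0$ by (7).
* $m(x-1)z*([z,y]-1)=m(x-1)(z-1)*([z,y]-1)+\tau_m(x;z,y)=\tau_m(x;z,y)$, by (7) applied to the element $m(x-1)$ of $M$.
* $m(z-1)*([x,y]^z-1)[z,y]=\big(m(z-1)z^{-1}*([x,y]-1)\big)z[z,y]=-\tau_m(z^{-1};x,y)\,z^y$, since $(z-1)z^{-1}=-(z^{-1}-1)$ and $z[z,y]=y^{-1}zy=z^y$.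
* $m(z-1)*([z,y]-1)=0$ by (7).

The sum is zero, which is (9). $\square$

Fix a prime $p$ and let $M_p,T_p$ be the pro-$p$ components. We extend coefficients to $\mathbb Z_p$: for $l\in M_pI$ the map $l*(-)$ extends $\mathbb Z_p$-linearly to $\mathbb Z_p\otimes I'$ with values in $T_p$, and it is $\mathbb Z_p$-linear in $l$ by continuity; so (6) holds for $a\in\mathbb Z_p[Q]$. Put
$$T(k)=M_pI^{k+1}*I'\qquad(k\ge0).$$
These are closed $Q$-submodules, and $T(k+1)\subseteq T(k)$. Also $T(0)=T_p$. Indeed, by Step 4, $T$ is a finite sum of images of continuous homomorphisms $f:M\to T$. Each of these maps $M_p$ into $T_p$ and the complementary factor of $M$ into that of $T$, so $T_p=\sum f(M_p)=T(0)$.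

**Lemma 5.** $\bigcap_kT(k)=0$.

*Proof.* *Elements of order prime to $p$ contribute nothing.* Let $s\in Q$ have order prime to $p$ and let $\epsilon=|s|^{-1}\sum_is^i\in\mathbb Z_p[\langle s\rangle]$. Then $1-\epsilon=|s|^{-1}\sum_i(1-s^i)=a(s-1)$ for some $a\in\mathbb Z_p[\langle s\rangle]$, and $\epsilon(s-1)=0$. So $s-1=(1-\epsilon)(s-1)=a(s-1)^2$. With $m\in M_p$ and $m'=ma$, (9) gives
$$\tau_m(s;x,y)=\tau_{m'(s-1)}(s;x,y)=\big(m'(s-1)(x^{-1}-1)*([s,y]-1)\big)x^y .$$
Now $(s-1)(x^{-1}-1)=x^{-1}(s^{x^{-1}}-1)-(s-1)$, because $x^{-1}s^{x^{-1}}=sx^{-1}$. So the right side is $0$ by (8) and (7). Thus $m(s-1)*([x,y]-1)=0$ for all $x,y$. As in the proof of (8), the set of $c\in Q'$ with $m(s-1)*(c-1)=0$ for all $m\in M_p$ is a subgroup, so it is all of $Q'$. By right linearity $M_p(s-1)*I'=0$.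

*Reduction to a Sylow subgroup.* Let $O$ be the normal subgroup of $Q$ generated by all elements of order prime to $p$. From $oo'-1=(o-1)o'+(o'-1)$ and $m(o-1)o'*b=m(o-1)*(o'b)$ we get $M_p(o-1)*I'=0$ for all $o\in O$. Let $P$ be a Sylow $p$-subgroup of $Q$. As $O$ contains all Sylow subgroups for other primes, $Q=OP$. In a product $m(x_1-1)\cdots(x_{k+1}-1)*b$ write $x_i=o_ig_i$ with $o_i\in O$, $g_i\in P$, and $x_i-1=(o_i-1)g_i+(g_i-1)$. A term with a factor $o_i-1$ has the form $m''(o_i-1)a*b=m''(o_i-1)*(ab)=0$. So $T(k)=M_pI_P^{k+1}*I'$, where $I_P$ is the augmentation ideal of $\mathbb Z_p[P]$.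

*Conclusion.* Since the augmentation ideal of $\mathbb F_p[P]$ is nilpotent, $I_P^j\subseteq p\,\mathbb Z_p[P]$ for some $j$. So $I_P^{ij}\subseteq p^i\mathbb Z_p[P]\cap I_P=p^iI_P$, the last equality because $\mathbb Z_p[P]/I_P\cong\mathbb Z_p$ is torsion-free. Hence for each $i$ we have $T(k)\subseteq p^iT_p$ for all large $k$, and $\bigcap_ip^iT_p=0$ because $T_p$ is pro-$p$ abelian. $\square$

The next lemma says that multiplying by $I$ on the right also moves us down the filtration. It is needed because (9) produces factors on the right.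

**Lemma 6.** $T(k)I\subseteq T(k+1)$; hence $T(k)I^j\subseteq T(k+j)$.

*Proof.* The group $T(k)$ is generated by elements $m(x-1)*(c-1)$ with $m\in M_pI^k$, $x\in Q$, $c\in Q'$. Let $h\in Q$. Expanding both sides one checks
$$(c-1)(h-1)=(h-1)(c^h-1)+c([c,h]-1),$$
since $hc^h=ch$ and $c[c,h]=c^h$. Therefore
$$\big(m(x-1)*(c-1)\big)(h-1)=m(x-1)(h-1)*(c^h-1)+m(x-1)c*([c,h]-1).$$
The first term is in $T(k+1)$. In the second, $(x-1)c=c(x^c-1)$, so by (9) it equals
$$\tau_{mc}(x^c;c,h)=\big(mc(c^{-1}-1)*([x^c,h]-1)\big)c^h .$$
By (3) and $cd-1=(c-1)d+(d-1)$ we have $c'-1\in I^2$ for every $c'\in Q'$, in particular for $c'=c^{-1}$. So $mc(c^{-1}-1)\in M_pI^{k+2}$, and the term lies in $T(k+1)$. $\square$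

## Alternating symbols in three, four and five arguments

For $k\ge0$, $m\in M_pI^k$ and $r\ge1$ we consider the symbol
$$\langle x_1,\dots,x_r\,|\,z,y\rangle_m=m(x_1-1)\cdots(x_r-1)*([z,y]-1)\in T(k+r-1)\quad\text{modulo }T(k+r).$$
In the example of Theorem 1 with $N=M$ we have $T(1)\subseteq MJ^4=0$, and $\langle x_i|x_j,x_k\rangle_m=mX_i(X_jX_k-X_kX_j)=\varepsilon_{ijk}\,m\omega$ by (5): the symbol with $r=1$ is the determinant.

**Lemma 7.** Modulo $T(k+r)$ the following hold.

* (P1) Inserting group elements between the factors $x_i-1$, or before the first one, or multiplying on the right by a group element, does not change the symbol. It is additive in each $x_i$.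
* (P2) It is additive in $z$ and in $y$, and alternating in $(z,y)$.
* (P3) It is alternating in $(x_r,z,y)$.

Consequently each slot factors through $Q/Q'$; in particular conjugate entries give equal values.

*Proof.* (P1) Write $h=1+(h-1)$ for the inserted element. The extra term lies in $M_pI^{k+r+1}*I'=T(k+r)$ if $h$ is inserted on the left of $*$, and in $T(k+r-1)I\subseteq T(k+r)$ if $h$ multiplies on the right, by Lemma 6. Additivity follows from $xx'-1=(x-1)+(x'-1)+(x-1)(x'-1)$.

(P2) Let $l=m(x_1-1)\cdots(x_r-1)$. For $c,d\in Q'$, $l*(cd-1)=l*(c-1)+l*(d-1)+(l*(c-1))(d-1)$, and the last term is in $T(k+r-1)I\subseteq T(k+r)$. Also $l*(c^h-1)=(lh^{-1}*(c-1))h\equiv l*(c-1)$, since $l(h^{-1}-1)*(c-1)\in T(k+r)$ and by Lemma 6. Now use $[zz',y]=[z,y]^{z'}[z',y]$ and $[z,yy']=[z,y'][z,y]^{y'}$. Finally $[z,z]=1$.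

(P3) The identity (9), applied to $m(x_1-1)\cdots(x_{r-1}-1)$, together with (P1) gives
$$\langle\dots,x|z,y\rangle_m\equiv\langle\dots,z^{-1}|x,y\rangle_m\equiv-\langle\dots,z|x,y\rangle_m .$$
By (7) the symbol vanishes if $x_r=z$ or $x_r=y$. With (P2) it vanishes whenever two of $x_r,z,y$ coincide.

The last sentence holds because an additive map into an abelian group kills commutators. $\square$

### Four arguments

For $m\in M_pI^k$ put $q_m(a,b,v,w)=\langle a,b|v,w\rangle_m\in T(k+1)/T(k+2)$.

**Lemma 8.** $q_m$ changes by the sign under all permutations of its four arguments, and $3q_m=0$.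

*Proof.* **Step 1: an exact identity.** Its purpose is to compare the slot $a$ with the last three; (P3) says nothing about $a$. Let $f=[a,w]$, $g=[b,w]$, $n=m(v^{-1}-1)$. Since $(a-1)(b-1)=(ab-1)-(a-1)-(b-1)$, three applications of (9) give
$$m(a-1)(b-1)*([v,w]-1)=\Big(n*\big([ab,w]-[a,w]-[b,w]+1\big)\Big)v^w .$$
As $[ab,w]=f^bg$, the inner bracket is
$$f^bg-f-g+1=(f^b-1)(g-1)+f([f,b]-1),$$
because $f[f,b]=f^b$. With $v'=v^f$ we have $(v^{-1}-1)f=f(v'^{-1}-1)$, so by (6) and (9)
$$n*f([f,b]-1)=\tau_{mf}(v'^{-1};f,b)=\tau_{mf}(f^{-1};v'^{-1},b)f^b=-\big(m(f-1)*([v'^{-1},b]-1)\big)f^b,$$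
since $f(f^{-1}-1)=-(f-1)$. Altogether
$$m(a-1)(b-1)*([v,w]-1)=\Big(n*(f^b-1)(g-1)-\big(m(f-1)*([v'^{-1},b]-1)\big)f^b\Big)v^w. \tag{10}$$

**Step 2: leading terms.** We have $n*(f^b-1)\in T(k)$ and $g-1\in I^2$, so the first term on the right of (10) lies in $T(k)I^2\subseteq T(k+2)$ by Lemma 6. In the second term replace $f-1$ by $a^{-1}w^{-1}\big((a-1)(w-1)-(w-1)(a-1)\big)$, by (3). By (P1), (P2), and since $v'^{-1}$ counts as $-v$,
$$q_m(a,b,v,w)=q_m(a,w,v,b)-q_m(w,a,v,b).$$
By (P3), $q_m(a,w,v,b)=-q_m(a,b,v,w)$. So
$$2q_m(a,b,v,w)=-q_m(w,a,v,b). \tag{11}$$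

**Step 3: symmetry.** Interchange $v$ and $w$ in (11): $-q_m(v,a,w,b)=2q_m(a,b,w,v)=-2q_m(a,b,v,w)=q_m(w,a,v,b)$. As $a,b,v,w$ are arbitrary, interchanging the first and third arguments changes the sign. With (P3) this gives the sign behavior under all of $S_4$. The arrangement $(w,a,v,b)$ arises from $(a,b,v,w)$ by a $3$-cycle, which is even, so (11) becomes $2q_m=-q_m$. $\square$

**The case $p\ne3$.** Here $3$ is invertible on the pro-$p$ group $T(k+1)/T(k+2)$, so $q_m=0$ for all $m\in M_pI^k$. By Step 4 of the previous construction the elements $m(a-1)(b-1)*([v,w]-1)$ with $m\in M_pI^k$ generate $T(k+1)$. So $T(k+1)=T(k+2)$ for all $k\ge0$, and Lemma 5 gives $T(1)=0$. By Lemma 6,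
$$T_pI=T(0)I\subseteq T(1)=0\qquad(p\ne3).$$

### Five arguments at $p=3$

For $p=3$ the four-argument symbol may survive, so we go one step further. For $m\in M_3I^k$ put $s(a,b,c,d,e')=\langle a,b,c|d,e'\rangle_m\in T(k+2)/T(k+3)$.

**Lemma 9.** Let $p=3$. Then $s=0$.

*Proof.* **Step 1: $s$ has sign behavior under $S_5$.** Lemma 8, applied to $m(a-1)\in M_3I^{k+1}$, shows that $s$ is antisymmetric in its last four arguments. For the first two let $c=[z,y]$ and $d=[u,v]$. By (6), (3) and (P1),
$$\tau_m(x;z,y)(d-1)=m(x-1)(c-1)*(d-1)\equiv s(x,z,y,u,v)-s(x,y,z,u,v)=2s(x,z,y,u,v)$$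
modulo $T(k+3)$. On the other hand, by (9) the left side equals $\tau_m(z^{-1};x,y)\,z^y(d-1)$. Here $z^y(d-1)=(d-1)+(z^y-1)(d-1)$ with $(z^y-1)(d-1)\in I^3$, and $T(k)I^3\subseteq T(k+3)$. So the left side is
$$\equiv\tau_m(z^{-1};x,y)(d-1)\equiv2s(z^{-1},x,y,u,v)=-2s(z,x,y,u,v),$$
by the first computation. As $2$ is invertible on a pro-$3$ group, $s(x,z,y,u,v)=-s(z,x,y,u,v)$. Together with the last four slots this gives all of $S_5$.

**Step 2: a symbol with two commutator entries.** We compute it once, and then compare it with itself through (9). Let $c=[z,y]$, $f=[x,v]$, $b\in Q$. By (3), with $m_1=mz^{-1}y^{-1}$,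
$$\tau_m(c;f,b)=\tau_{m_1(z-1)}(y;f,b)-\tau_{m_1(y-1)}(z;f,b).$$
By (9), $\tau_{m_1(z-1)}(y;f,b)=\big(m_1(z-1)(f^{-1}-1)*([y,b]-1)\big)f^b$. Since $f^{-1}-1=-f^{-1}(f-1)$, expanding $f-1$ by (3) gives, by (P1),
$$\tau_{m_1(z-1)}(y;f,b)\equiv-\big(s(z,x,v,y,b)-s(z,v,x,y,b)\big)=-2s(z,x,v,y,b)\pmod{T(k+3)}.$$
Exchanging the roles of $z$ and $y$, $\tau_{m_1(y-1)}(z;f,b)\equiv-2s(y,x,v,z,b)=2s(z,x,v,y,b)$. Hence
$$\tau_m([z,y];[x,v],b)\equiv-4s(z,x,v,y,b)\pmod{T(k+3)}. \tag{12}$$
In particular this element lies in $T(k+2)$.

**Step 3: comparison.** By (9), and since $[x,v]^{-1}=[v,x]$,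
$$\tau_m([z,y];[x,v],b)=\tau_m([v,x];[z,y],b)\,f^b .$$
By (12) with $(z,y,x,v)$ replaced by $(v,x,z,y)$, the element $\tau_m([v,x];[z,y],b)$ is congruent to $-4s(v,z,y,x,b)$ and lies in $T(k+2)$, so the factor $f^b$ does not matter modulo $T(k+3)$. Relative to $(x,z,y,v,b)$ the arrangement $(z,x,v,y,b)$ is a product of two disjoint transpositions, hence even, while $(v,z,y,x,b)$ is a transposition, hence odd. So $-4s(z,x,v,y,b)=4s(z,x,v,y,b)$, that is, $8s(z,x,v,y,b)=0$. As $8$ is invertible on a pro-$3$ group and the arguments are arbitrary, $s=0$. $\square$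

The values of $s$ for $m\in M_3I^k$ generate $T(k+2)$ modulo $T(k+3)$. So $T(k+2)=T(k+3)$ for all $k\ge0$, and Lemma 5 gives $T(2)=0$. By Lemma 6,
$$T_3I^2=T(0)I^2\subseteq T(2)=0 .$$

## From the symbols to the five statements of Theorem 3

We keep the $N$ chosen above. We prove item 2 first, because items 1 and 3 use the same central series and item 3 needs $[T,G']=1$.

**Item 2.** The group $N$ acts trivially on $T$. For $p\ne3$ the relation $T_pI=0$ says that $G$ centralizes $T_p$, so $T_p\le Z(G)$. The relation $T_3I^2=0$ says $[T_3,G,G]=1$, so $T_3\le Z_2(G)$. As $T$ is the product of its components and $Z_2(G)$ is closed, $T\le Z_2(G)$. Finally $c-1\in I^2$ for $c\in Q'$, and $I^2$ annihilates every $T_p$, so $[T,G']=1$.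

**Item 1.** $|G':L|<\infty$ was shown when $N$ was chosen. We have $T=[L,G']\le G''$. In $G'/T$ the subgroup $L/T$ is central of finite index, so $(G'/T)'=G''/T$ is finite by Schur's theorem.

**Item 3.** We have $[L,G',G']=[T,G']=1$, so $L\le Z_2(G')$, and $L$ has finite index in $G'$. By Baer's theorem $\gamma_3(G')$ is finite. In Theorem 1 the group $\gamma_2(G')=G''$ is infinite, so class $2$ cannot be improved.

**Item 4.** The quotient $T(0)/T(1)$ is generated by values $\langle x|z,y\rangle_m$, which are additive in $z\in Q/Q'$. Since $e=\exp(Q/Q')$, it is annihilated by $e$. For $p\ne3$ we have $T(1)=0$, so $eT_p=0$. For $p=3$, Lemma 8 gives $3T(1)\subseteq T(2)=0$, so $3eT_3=0$. Hence $T$ has finite exponent dividing $3e$.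

Suppose $Q/Q'=G/G'N$ is generated by two elements. For $m\in M_pI^k$ the symbol $\langle x|z,y\rangle_m$ modulo $T(k+1)$ is additive and alternating in three variables on $Q/Q'$. Expanding on two generators, every term has a repeated entry, so it vanishes. Hence $T(k)=T(k+1)$ for all $k\ge0$, and $T_p=T(0)=0$ by Lemma 5. This holds for every $p$, so $T=1$, and $G''$ is finite by item 1. That three generators can be too many was checked after Theorem 2: in Theorem 1 the subgroup $N=M$ satisfies (c), $G/N=Q$ is generated by $x_1,x_2,x_3$, and $G''$ is infinite.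

**Item 5.** If $G$ is finitely generated, so is its open subgroup $N$, and so is $M=N/[N,N]$. By Step 4 of the construction of $*$, the group $T$ is a finite sum of continuous homomorphic images of $M$, under the maps $m\mapsto m(x-1)*(c-1)$ with $x\in Q$, $c\in Q'$. So $T$ is a finitely generated abelian profinite group, and by item 4 it has finite exponent. Hence $T$ is finite, and $G''$ is finite by item 1. $\blacksquare$
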